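# Fourier algebras without approximate identities

## 1. Amenable groups: almost invariant vectors give a bounded approximate identity

Let $G$ be a locally compact group with left Haar measure, and let $\lambda$ be its left regular representation on $L^2(G)$, $(\lambda(s)\xi)(x)=\xi(s^{-1}x)$. The group von Neumann algebra $VN(G)$ is the weak-operator closed linear span of $\{\lambda(s):s\in G\}$. The Fourier algebra $A(G)$, in the sense of Eymard, is the set of all functions $u(s)=\langle\lambda(s)\xi,\eta\rangle$ with $\xi,\eta\in L^2(G)$. It is a Banach algebra under pointwise multiplication, with the norm that it carries as the predual of $VN(G)$, where the pairing is determined by $\langle\lambda(s),u\rangle=u(s)$.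

**Definition.** An approximate identity (a.i.) for $A(G)$ is a net $(u_\alpha)$ in $A(G)$ with $\|u_\alpha u-u\|_{A(G)}\to0$ for every $u\in A(G)$. The net is not required to be bounded.

These are the standard facts that will be used, due to Eymard, except the last, due to Herz.

* (F1) $A(G)'=VN(G)$, and $A(G)\subset C_0(G)$ with $\|u\|_\infty\le\|u\|_{A(G)}$.
* (F2) If $u(s)=\langle\lambda(s)\xi,\eta\rangle$, then $\|u\|\le\|\xi\|\,\|\eta\|$, and for each $u$ one can choose $\xi,\eta$ with equality.
* (F3) Left and right translations are isometric and norm-continuous on $A(G)$. (Indeed $u(gs)=\langle\lambda(s)\xi,\lambda(g^{-1})\eta\rangle$ and $u(sg)=\langle\lambda(s)\lambda(g)\xi,\eta\rangle$.)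
* (F4) For a bounded measure $\mu$, $\langle\lambda(\mu),u\rangle=\int u\,d\mu$.
* (F5) For each compact $C\subset G$ some $u\in A(G)$ equals $1$ on $C$. (Take a compact $V$ of positive measure and $u(s)=|V|^{-1}\langle\lambda(s)1_V,1_{CV}\rangle=|V|^{-1}|sV\cap CV|$.)
* (F6) For a closed subgroup $L$, restriction $A(G)\to A(L)$ is a contractive surjective homomorphism. Hence an a.i. of $A(G)$ restricts to an a.i. of $A(L)$.

A remark on (F2): if $\mathcal H$ is a Hilbert space and $\zeta,\theta\in\mathcal H\otimes L^2(G)$, then $T\mapsto\langle(1\otimes T)\zeta,\theta\rangle$ is a normal functional on $VN(G)$ of norm at most $\|\zeta\|\|\theta\|$. So $s\mapsto\langle(1\otimes\lambda(s))\zeta,\theta\rangle$ lies in $A(G)$ with norm at most $\|\zeta\|\|\theta\|$.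

We shall use the following unitary twice. On $L^2(G\times G)$ put $(W\zeta)(x,y)=\zeta(yx,y)$. This is unitary by left invariance. Since $(\lambda(s)\otimes\lambda(s))\zeta(x,y)=\zeta(s^{-1}x,s^{-1}y)$,
$$W\,(\lambda(s)\otimes\lambda(s))=(1\otimes\lambda(s))\,W.\tag{1}$$

Two cases of a.i. are visible at once. If $G$ is compact, then $1\in A(G)$ by (F5), and the constant net $1$ works. If $G=\mathbb Z$, take $\xi_N=N^{-1/2}1_{\{0,\dots,N-1\}}$; then $u_N(n)=\langle\lambda(n)\xi_N,\xi_N\rangle=\max(1-|n|/N,0)$ is the Fejér multiplier, and under $A(\mathbb Z)=L^1(\mathbb T)$ the statement $u_Nu\to u$ is Fejér's theorem in $L^1$. The second example extends to every amenable group. Recall that $G$ is amenable if and only if there are unit vectors $\xi_\alpha\in L^2(G)$ with $\|\lambda(s)\xi_\alpha-\xi_\alpha\|\to0$ uniformly on compact sets.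

**Proposition 0.** If $G$ is amenable, then $A(G)$ has an a.i. bounded by $1$.

*Proof.* Let $u_\alpha(s)=\langle\lambda(s)\xi_\alpha,\xi_\alpha\rangle$, so $\|u_\alpha\|\le1$. Let $u(s)=\langle\lambda(s)\xi,\eta\rangle$. By (1),
$$u_\alpha(s)u(s)=\langle(\lambda(s)\otimes\lambda(s))(\xi_\alpha\otimes\xi),\xi_\alpha\otimes\eta\rangle=\langle(1\otimes\lambda(s))W(\xi_\alpha\otimes\xi),W(\xi_\alpha\otimes\eta)\rangle,$$
while $u(s)=\langle(1\otimes\lambda(s))(\xi_\alpha\otimes\xi),\xi_\alpha\otimes\eta\rangle$. By the remark after (F6),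
$$\|u_\alpha u-u\|\le\|W(\xi_\alpha\otimes\xi)-\xi_\alpha\otimes\xi\|\,\|\eta\|+\|\xi\|\,\|W(\xi_\alpha\otimes\eta)-\xi_\alpha\otimes\eta\|.$$
Now $W(\xi_\alpha\otimes\xi)(x,y)=(\lambda(y^{-1})\xi_\alpha)(x)\,\xi(y)$, so
$$\|W(\xi_\alpha\otimes\xi)-\xi_\alpha\otimes\xi\|^2=\int|\xi(y)|^2\,\|\lambda(y^{-1})\xi_\alpha-\xi_\alpha\|^2\,dy.$$
Outside a large compact set the integral is at most $4\int|\xi|^2$ over that complement, hence small; on the compact set the second factor tends to $0$ uniformly. The same holds with $\eta$. $\square$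

What changes for a general $G$? If $G$ is not amenable there are no almost invariant vectors. But the definition asks for no bound on the norms, so their absence decides nothing by itself. The question, taken from Jean Ludwig and Lyudmila Turowska, "On the connection between sets of operator synthesis and sets of spectral synthesis for locally compact groups", arXiv:math/0411186 (2004), is:

*Does $A(G)$ have a (possibly unbounded) approximate identity for every locally compact group $G$?*

The answer is no. For example $A(SL(3,\mathbb R)\times\mathbb T^\infty)$ has none, where $\mathbb T=\mathbb R/2\pi\mathbb Z$.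

## 2. Finite sets against compact sets: property (P) and the theorems

Without bounds, an a.i. is a condition on finite sets: $A(G)$ has an a.i. if and only if for every finite $\mathcal F\subset A(G)$ and $\varepsilon>0$ there is $w\in A(G)$ with $\|wu-u\|\le\varepsilon$ for all $u\in\mathcal F$. (One direction is clear; for the other, index by pairs $(\mathcal F,\varepsilon)$.) Replacing "finite" by "compact" gives a formally stronger property.

**Definition.** $G$ has property **(P)** if for every norm-compact $C\subset A(G)$ and $\varepsilon>0$ there is $w\in A(G)$ with $\|wu-u\|\le\varepsilon$ for all $u\in C$.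

For example, if $A(G)$ has an a.i. bounded by $m$, then $G$ has (P): cover $C$ by finitely many balls of radius $\varepsilon/(2+2m)$ and choose $u_\alpha$ with $\|u_\alpha c-c\|\le\varepsilon/2$ at the centers $c$; for $u\in C$ near $c$ we get $\|u_\alpha u-u\|\le(1+m)\|u-c\|+\varepsilon/2\le\varepsilon$. So amenable groups have (P). For unbounded nets this covering argument breaks down, because $w$ is chosen after the cover and its norm is then out of control. These notes exploit precisely this gap: a compact set in $A(G)$ can be encoded in a single element of $A(G\times H)$.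

Write $\hat\otimes$ for the Banach projective tensor product. (Its elements are sums $\sum x_k\otimes y_k$ with $\sum\|x_k\|\|y_k\|<\infty$, normed by the infimum of such sums; bounded bilinear maps on $X\times Y$ are bounded linear maps on $X\hat\otimes Y$. For example $\ell^1\hat\otimes Y=\ell^1(Y)$, and in general $L^1(\Omega)\hat\otimes Y=L^1(\Omega;Y)$.) Put $(u\otimes v)(s,h)=u(s)v(h)$.

**Theorem 1.** (a) $SL(3,\mathbb R)$ fails (P). (b) If $G$ fails (P), then $A(G\times\mathbb T^\infty)$ has no a.i.; there is even $U\in A(G\times\mathbb T^\infty)$ with $U\notin\overline{A(G\times\mathbb T^\infty)\,U}$. Hence $A(SL(3,\mathbb R)\times\mathbb T^\infty)$ has no a.i.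

**Theorem 2.** Let $G$ be locally compact and $H$ a non-discrete locally compact abelian group. Then $A(G\times H)$ has an a.i. if and only if $G$ has (P).

**Corollary.** If $L$ is any non-discrete locally compact group and $A(G\times L)$ has an a.i., then $G$ has (P). Hence $A(\mathcal G)$ has no a.i. whenever $\mathcal G$ contains a closed subgroup isomorphic to $SL(3,\mathbb R)\times L$ with $L$ non-discrete; e.g. $SL(3,\mathbb R)\times\mathbb T$, $SL(3,\mathbb R)\times\mathbb R$ and $SL(n,\mathbb R)$, $n\ge4$.

**Theorem 3.** For a locally compact group $G$ the following are equivalent: (i) $G$ has the approximation property AP of Haagerup–Kraus; (ii) $A(G\times L)$ has an a.i. for every locally compact $L$ with the AP; (iii) $A(G\times SU(2)\times\mathbb T)$ has an a.i.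

The AP is defined in Section 9. These results do not determine whether $A(SL(3,\mathbb R))$ itself has an a.i., nor whether there is a discrete group whose Fourier algebra has no a.i.

## 3. Spherical averages and singular values: $SL(3,\mathbb R)$ fails (P)

The argument follows the ideas of Lafforgue–de la Salle. Suppose $w\in A(G)$ is such that $F=1-w$ is small when multiplied by suitable test functions. Averaging $F$ over $K=SO(3)$ on both sides gives a function of the singular values. Harmonic analysis on $K$ shows that it varies very little along a path of points going to infinity. At infinity it equals $1$, because $w\in C_0$; at the start of the path it is small. That is a contradiction.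

Let $G=SL(3,\mathbb R)$, $K=SO(3)$, $K_0=\{1\}\times SO(2)\subset K$. For $\delta\in[-1,1]$ let
$$k_\delta=\begin{pmatrix}\delta&-\sqrt{1-\delta^2}&0\\ \sqrt{1-\delta^2}&\delta&0\\0&0&1\end{pmatrix},$$
and let $\tau_\delta$ be the image of the Haar probability measure of $K_0\times K_0$ under $(\kappa,\kappa')\mapsto\kappa k_\delta\kappa'$.

**Step 1: Hölder continuity of $\delta\mapsto\lambda_K(\tau_\delta)$ at $0$.** This is the only analytic input, and it takes place on the compact group $K$.

**Lemma 1.** $\|\lambda_K(\tau_\delta)-\lambda_K(\tau_0)\|\le4|\delta|^{1/2}$ for $|\delta|\le\frac12$.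

*Proof.* The irreducible representations of $SO(3)$ are $\pi_l$, $l\ge0$, of dimension $2l+1$. In $\pi_l$ the $K_0$-fixed vectors form a line, spanned by a unit vector $e_l$; let $E$ be the projection onto it. Then $\pi_l(\tau_\delta)=E\pi_l(k_\delta)E=\langle\pi_l(k_\delta)e_l,e_l\rangle E$. The coefficient is the zonal spherical function, namely $P_l$ (the Legendre polynomial) at the cosine of the angle between the first basis vector and its image under $k_\delta$, and this cosine is $\delta$. So $\pi_l(\tau_\delta)=P_l(\delta)E$. By Peter–Weyl the norm in the lemma is $\sup_l|P_l(\delta)-P_l(0)|$. The term $l=0$ is $0$.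

Let $l\ge1$ and $|x|\le\frac12$. Laplace's formula is $P_l(x)=\frac1\pi\int_0^\pi(x+i\sqrt{1-x^2}\cos\theta)^l\,d\theta$. Here
$$|x+i\sqrt{1-x^2}\cos\theta|^2=1-(1-x^2)\sin^2\theta\le e^{-(1-x^2)\sin^2\theta},$$
and $\sin\theta\ge2\theta/\pi$ on $[0,\pi/2]$. Therefore
$$|P_l(x)|\le\frac2\pi\int_0^{\pi/2}\bigl(1-(1-x^2)\sin^2\theta\bigr)^{l/2}d\theta\le\frac2\pi\int_0^\infty e^{-2l(1-x^2)\theta^2/\pi^2}d\theta=\sqrt{\frac{\pi}{2l(1-x^2)}}\le1.45\,l^{-1/2},$$
using $1-x^2\ge\frac34$ at the end. Next, $(1-x^2)P_l'=l(P_{l-1}-xP_l)$. For $l\ge2$ we have $(l-1)^{-1/2}\le\sqrt2\,l^{-1/2}$, so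
$$|P_l'(x)|\le\tfrac43\,l\,(1.45\sqrt2+0.73)\,l^{-1/2}\le4\sqrt l,$$
and $P_1'=1\le4$. Hence
$$|P_l(\delta)-P_l(0)|\le\min\bigl(4l^{-1/2},\,4l^{1/2}|\delta|\bigr)\le4|\delta|^{1/2},$$
since the minimum is at most the geometric mean. $\square$

**Step 2: test functions that carry $K$ to double translates of $K$.** Their purpose is to replace the function $F=1-w$, which is not in $A(G)$, by an element of $A(G)$ with the same values where we need them. Fix a compact $V=KV\subset G$ of positive measure and put $u_0(s)=|V|^{-1}\langle\lambda(s)1_V,1_V\rangle$. Then $\|u_0\|\le1$, and $u_0=1$ on $K$ because $kV=V$. For $a\in\mathbb R$ let $D_a=\mathrm{diag}(e^a,e^{-a/2},e^{-a/2})$, which commutes with $K_0$. For $k,k'\in K$ let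
$$u_{a,k,k'}(g)=u_0(D_a^{-1}k^{-1}g\,k'^{-1}D_a^{-1}).$$
By (F3), $\|u_{a,k,k'}\|\le1$; and $u_{a,k,k'}(kD_axD_ak')=u_0(x)=1$ for $x\in K$.

Now let $w\in A(G)$ be arbitrary, and put
$$F=1-w,\qquad\varphi(g)=\int_K\int_KF(kgk')\,dk\,dk',\qquad N_a=\sup_{k,k'}\|Fu_{a,k,k'}\|_{A(G)}.$$
Here $Fu_{a,k,k'}=u_{a,k,k'}-wu_{a,k,k'}\in A(G)$.

**Step 3: the averaged function hardly changes from $\delta$ to $0$.** This combines Steps 1 and 2.

**Lemma 2.** For $a\in\mathbb R$ and $|\delta|\le\frac12$,
$$|\varphi(D_ak_\delta D_a)-\varphi(D_ak_0D_a)|\le4|\delta|^{1/2}N_a.\tag{2}$$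

*Proof.* For $\kappa,\kappa'\in K_0$ we have $D_a\kappa k_\delta\kappa'D_a=\kappa D_ak_\delta D_a\kappa'$, and $\varphi$ is $K$-biinvariant. So $\varphi(D_ak_\delta D_a)=\int_K\varphi(D_axD_a)\,d\tau_\delta(x)$, and the difference in (2) equals
$$\int\!\!\int dk\,dk'\int_KF(kD_axD_ak')\,d(\tau_\delta-\tau_0)(x)=\int\!\!\int dk\,dk'\int_K(Fu_{a,k,k'})(kD_axD_ak')\,d(\tau_\delta-\tau_0)(x).$$
For fixed $k,k'$ the function $x\mapsto(Fu_{a,k,k'})(kD_axD_ak')$ is the restriction to $K$ of a two-sided translate of $Fu_{a,k,k'}\in A(G)$. By (F3) and (F6) its $A(K)$-norm is at most $N_a$. By (F4) and Lemma 1 the inner integral is at most $4|\delta|^{1/2}N_a$ in modulus. $\square$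

**Step 4: translation into singular values.** Every $g\in G$ lies in $K\,\mathrm{diag}(e^r,e^s,e^t)\,K$, where $e^r,e^s,e^t$ are its singular values. (The singular value decomposition uses $O(3)$; since $\det g=1$, both orthogonal factors have the same determinant, and if it is $-1$ we multiply both by $-I$.) So $\varphi$ is given by $f(r,s,t)=\varphi(\mathrm{diag}(e^r,e^s,e^t))$, $r+s+t=0$, and $f$ is symmetric, because signed permutation matrices of determinant $1$ lie in $K$.

Let $a>0$, $\delta\ge0$. Then $D_ak_\delta D_a$ has the entry $e^{-a}$ in the last place and the block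
$$\begin{pmatrix}e^{2a}\delta&-e^{a/2}\sqrt{1-\delta^2}\\e^{a/2}\sqrt{1-\delta^2}&e^{-a}\delta\end{pmatrix},$$
whose determinant is $e^a\delta^2+e^a(1-\delta^2)=e^a$. If $e^r\ge e^s$ are the singular values of the block, then $r+s=a$, and
$$(e^r-e^s)^2=\|\cdot\|_{HS}^2-2e^a=\delta^2(e^{4a}-2e^a+e^{-2a})=\delta^2(e^{2a}-e^{-a})^2.$$
Conversely, given $r\ge s$ with $r+s=a$, the choice
$$\delta=\frac{e^r-e^s}{e^{2a}-e^{-a}}$$
(if at most $1$) produces the singular values $e^r,e^s$, since product and difference determine the pair. For $\delta=0$ both are $e^{a/2}$. Moreover $D_{-a}k_\delta D_{-a}=\bigl((D_ak_\delta D_a)^{-1}\bigr)^{T}$ has the inverse singular values $e^{-r},e^{-s},e^a$. So (2), for $a$ and for $-a$, gives: if $r+s=a>0$, $r\ge s$ and $\delta$ as above is at most $\frac12$, then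
$$\bigl|f(r,s,-a)-f(\tfrac a2,\tfrac a2,-a)\bigr|\le4\delta^{1/2}N_a,\tag{3}$$
$$\bigl|f(a,-s,-r)-f(a,-\tfrac a2,-\tfrac a2)\bigr|\le4\delta^{1/2}N_{-a}.\tag{4}$$

**Step 5: a path to infinity.** We connect $(b,0,-b)$ to $(b+1,0,-b-1)$ through $(b+1,-1,-b)$. Let $b\ge2$ be an integer. Use (3) with $a=b$ and $(r,s)=(b,0)$, $(b+1,-1)$; this compares both $f(b,0,-b)$ and $f(b+1,-1,-b)$ with $f(\frac b2,\frac b2,-b)$. Use (4) with $a=b+1$ and $(r,s)=(b,1)$, $(b+1,0)$; this compares both $f(b+1,-1,-b)$ and $f(b+1,0,-b-1)$ with $f(b+1,-\frac{b+1}2,-\frac{b+1}2)$. In all four cases the numerator of $\delta$ is at most $e^{b+1}$ and the denominator at least $e^{2b}(1-e^{-6})$, so $\delta\le e^{1-b}/(1-e^{-6})\le3e^{-b}\le\frac12$. Since $2\cdot4\sqrt3\le14$,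
$$|f(b,0,-b)-f(b+1,0,-b-1)|\le14\,e^{-b/2}(N_b+N_{-b-1}).$$

Now we look at the two ends of the path. If $|w|<\varepsilon$ off a compact set $Q$, then the $K\times K$-average of $w$ is less than $\varepsilon$ in modulus off $KQK$; so this average tends to $0$ at infinity, and $f(n,0,-n)\to1$. At the other end let $u_*\in A(G)$ equal $1$ on the compact set $K\,\mathrm{diag}(e^2,1,e^{-2})\,K$, by (F5). On this set $F=Fu_*$, so $|f(2,0,-2)|\le\|(1-w)u_*\|_\infty\le\|(1-w)u_*\|_{A(G)}$. Summing over $b\ge2$ we obtain, for every $w\in A(G)$,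
$$1\le\|(1-w)u_*\|+\sum_{b\ge2}14\,e^{-b/2}(N_b+N_{-b-1}).\tag{5}$$

**Step 6: the compact set.** We must put all the test functions that occur in (5) into one compact set. Because of the factor $e^{-b/2}$ we may shrink them by $e^{-b/4}$. Let
$$C=\{0,u_*\}\cup\{e^{-b/4}u_{a,k,k'}:\ b\ge2,\ a\in\{b,-b-1\},\ k,k'\in K\}.$$
For each $a$ the map $(k,k')\mapsto u_{a,k,k'}$ is norm-continuous on $K\times K$ by (F3), so its image is compact; and the norms of the scaled functions tend to $0$ as $b\to\infty$. So $C$ is compact. If $\|wu-u\|\le\varepsilon$ on $C$, then $N_b,N_{-b-1}\le\varepsilon e^{b/4}$, and (5) gives $1\le\varepsilon\bigl(1+28\sum_{b\ge2}e^{-b/4}\bigr)$. This is false for small $\varepsilon$. So (P) fails, which proves Theorem 1(a). $\square$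

Does (5) already show that $A(SL(3,\mathbb R))$ has no a.i.? For a net bounded by $m$ it gives a contradiction: then $N_a\le1+m$, the tail of the series in (5) is uniformly small, and the remaining finitely many terms tend to $0$ along the net by the covering argument of Section 2. For an unbounded net the argument stops here. The net makes $wu-u$ small for finitely many $u$, but then $N_b$ for large $b$ may be as large as it likes, and (5) holds without contradiction. Failure of (P) is a statement about infinitely many elements of $A(G)$, and an a.i. is tested on one element at a time.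

## 4. Failure of (P) as an annihilation relation

We now put the failure of (P) in a form that can be paired with functionals on another group.

**Lemma 3.** If $G$ fails (P), there are $X_k\in VN(G)$, $u_k\in A(G)$ $(k\in\mathbb N)$ with $\sup_k\|X_k\|<\infty$, $\sum_k\|u_k\|<\infty$ and
$$\sum_k\langle X_k,uu_k\rangle=0\quad\text{for all }u\in A(G),\qquad\sum_k\langle X_k,u_k\rangle=1.\tag{6}$$

*Proof.* Let (P) fail for $C$ and $\varepsilon$. By Grothendieck's lemma $C$ lies in the closed convex hull of a sequence $y_k\to0$ in $A(G)$. If some $w\in A(G)$ satisfied $\sup_k\|wy_k-y_k\|\le\varepsilon$, then, since $u\mapsto wu-u$ is linear and continuous, $\|wu-u\|\le\varepsilon$ would hold on $C$. So no such $w$ exists. This says that in $c_0(A(G))$ the point $(y_k)$ has distance at least $\varepsilon$ from the linear subspace $\{(wy_k)_k:w\in A(G)\}$. By Hahn–Banach and $c_0(A(G))'=\ell^1(VN(G))$ there are $Y_k\in VN(G)$ with $\sum\|Y_k\|<\infty$, $\sum\langle Y_k,wy_k\rangle=0$ for all $w\in A(G)$ and $\sum\langle Y_k,y_k\rangle=1$. Discard the $k$ with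 $Y_k=0$, put $X_k=Y_k/\|Y_k\|$ and $u_k=\|Y_k\|y_k$, and fill up with zeros if only finitely many indices remain. $\square$

If only one index occurred in (6), then $X_1$ would annihilate $A(G)u_1$ but not $u_1$, so $u_1\notin\overline{A(G)u_1}$ and $A(G)$ would have no a.i. In general the sum in (6) cannot be taken apart. The plan is to add a second group $H$ whose functions separate the indices inside one element $U=\sum_ku_k\otimes v_k$ and whose functionals put them together again.

## 5. The second factor: what must hold on $A(H)$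

First we need to know what functionals on $A(G\times H)$ look like.

**Lemma 4.** For $H$ locally compact abelian, $A(G\times H)=A(G)\hat\otimes A(H)=L^1(\hat H;A(G))$ isometrically.

*Proof.* The map is $J:L^1(\hat H;A(G))\to A(G\times H)$, $(Jc)(s,h)=\int_{\hat H}\chi(h)c_\chi(s)\,d\chi$. Recall that for $G$ trivial this is the identification $A(H)=L^1(\hat H)$ by Fourier transform.

*$J$ is contractive.* For $u\in A(G)$, $v\in A(H)$ given by vectors $\xi,\eta$ and $\xi',\eta'$, the function $u\otimes v$ is given by $\xi\otimes\xi',\eta\otimes\eta'$; so $\|u\otimes v\|\le\|u\|\|v\|$. If $c=\sum_i1_{B_i}u_i$ is a simple function with disjoint $B_i$ of finite measure, then $Jc=\sum_iu_i\otimes v_i$, where $v_i$ is the transform of $1_{B_i}$, and $\|Jc\|\le\sum|B_i|\|u_i\|=\|c\|$. Simple functions are dense.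

*$J$ is onto, with norm-preserving lifts.* Use the Fourier transform $(\mathcal F\xi)(\chi)=\int\xi(y)\chi(y)\,dy$ in the variable $H$. It identifies $L^2(G\times H)$ with $L^2(\hat H;L^2(G))$ and turns $\lambda_{G\times H}(s,h)$ into $(\xi_\chi)_\chi\mapsto(\chi(h)\lambda(s)\xi_\chi)_\chi$. So $u\in A(G\times H)$, written with vectors such that $\|u\|=\|\xi\|\|\eta\|$, becomes $u(s,h)=\int\chi(h)c_\chi(s)\,d\chi$ with $c_\chi=\langle\lambda(\cdot)\xi_\chi,\eta_\chi\rangle$. The map $(\xi,\eta)\mapsto\langle\lambda(\cdot)\xi,\eta\rangle$ is continuous into $A(G)$, so $\chi\mapsto c_\chi$ is strongly measurable, and $\int\|c_\chi\|\,d\chi\le\int\|\xi_\chi\|\|\eta_\chi\|\,d\chi\le\|u\|$.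

*$J$ is injective.* Let $J(c)=0$. We may assume that $c$ takes values in a separable subspace $Y\subset A(G)\subset C_0(G)$. Let $(y_n)$ be dense in $Y$, and let $S$ consist of one point for each $n$ at which $|y_n|$ attains $\|y_n\|_\infty$. Since $\sup_S|y|\ge\|y\|_\infty-2\|y-y_n\|_\infty$ for all $n$, the countable set $S$ is norming for $\|\cdot\|_\infty$ on $Y$. For $s\in S$ the $L^1$-function $\chi\mapsto c_\chi(s)$ has zero Fourier transform, so it vanishes almost everywhere. Hence almost everywhere $c_\chi(s)=0$ for all $s\in S$, i.e. $c_\chi=0$.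

So $J$ is an isometry onto, and $L^1(\hat H;A(G))=A(G)\hat\otimes L^1(\hat H)=A(G)\hat\otimes A(H)$. $\square$

Thus a functional on $A(G\times H)$ is a bounded bilinear form on $A(G)\times A(H)$. Try
$$X(u\otimes w)=\sum_kP_k(w)\langle X_k,u\rangle,\qquad U=\sum_ju_j\otimes v_j$$
with functionals $P_k\in A(H)'$ and a bounded sequence $v_j\in A(H)$.

The first choice that comes to mind is a sequence of bumps $v_k\in A(\mathbb T)$ with disjoint supports, $P_k$ being evaluation at a point $x_k$ with $v_k(x_k)=1$. Then $P_k(v_jw)=\delta_{jk}w(x_k)$, and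
$$X((u\otimes w)U)=\sum_kw(x_k)\langle X_k,uu_k\rangle.$$
Relation (6) makes this vanish only when the weights $w(x_k)$ are all equal. If it did vanish for all $w$, we could take $w=v_k$ and find $\langle X_k,uu_k\rangle=0$ for each $k$ separately, hence $u_k\notin\overline{A(G)u_k}$ for some $k$; this would settle $A(G)$ itself, and (6) does not give it. So the weight must be the same for all $k$. We need a single functional $e\ne0$ on $A(H)$ such that
$$P_k(v_jw)=\delta_{jk}\,e(w)\qquad(w\in A(H)),\tag{7}$$
together with a uniform bound on $\sum_k|P_k(w)|$.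

Condition (7) is demanding. For $k\ne j$ it implies
$$e(v_jw)=P_k(v_kv_jw)=P_k\bigl(v_j(v_kw)\bigr)=0\qquad(w\in A(H)),\tag{8}$$
while $P_j(v_jw)=e(w)$. So if $e$ is a measure, each $v_j$ vanishes on the support of $e$, and yet $P_j$ detects $v_j$ there. On a discrete group this is impossible: some $h$ has $e(1_{\{h\}})\ne0$, then (8) with $w=1_{\{h\}}$ gives $v_j(h)=0$, and $e(1_{\{h\}})=P_j(v_j1_{\{h\}})=0$. The behavior of $P_j$ is that of a first derivative across the support of $e$. On $\mathbb T$ one would try $e(w)=w(0)$, $v(x)=\sin x$, $P(w)=w'(0)$; indeed $P(vw)=w(0)$ and $e(vw)=0$. But $P(e^{inx})=in$ is unbounded, so $P$ is not in $A(\mathbb T)'=\ell^\infty(\mathbb Z)$. What is needed is a derivative that is bounded on $A(H)$. In three dimensions, averaging the normal derivative over a sphere gives one, because the transform of the surface measure decays like $1/|n|$ and so pays for the factor $|n|$.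

## 6. Normal derivatives on the sphere in $\mathbb T^3$ and infinite products

**One coordinate.** Let $M=\mathbb T^3$ and let $\sigma$ be the normalized surface measure of the unit sphere $S^2\subset(-\pi,\pi)^3$, viewed in $M$. For $n\in\mathbb Z^3$ let $\chi_n(x)=e^{in\cdot x}$. The average of $\chi_n$ over the sphere of radius $r$ is $\frac{\sin r|n|}{r|n|}$ (and $1$ if $n=0$). Put
$$a(n)=\sigma(\chi_n)=\frac{\sin|n|}{|n|},\quad a(0)=1,\qquad b(n)=\frac{d}{dr}\Big|_{r=1}\frac{\sin r|n|}{r|n|}=\cos|n|-\frac{\sin|n|}{|n|},\quad b(0)=0.$$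
Then $|b|\le2$. Also $q:=\sup_{n\ne0}|a(n)|<1$: here $|n|\ge1$, and $\frac{\sin t}t\le\sin1$ on $[1,\pi]$, while $\frac{|\sin t|}t\le\frac1\pi$ for $t\ge\pi$.

Since $A(M)=\ell^1(\mathbb Z^3)$ and $b$ is bounded, $p(\chi_n)=b(n)$ defines $p\in A(M)'$. For $w\in C^\infty(M)$ the Fourier coefficients decay rapidly, so we may differentiate the Fourier series term by term and get
$$p(w)=\frac{d}{dr}\Big|_{r=1}\int_{S^2}w(r\omega)\,d\sigma(\omega)=\int\partial_rw\,d\sigma.$$
Let $v\in C^\infty(M)\subset A(M)$ with $v(x)=(|x|^2-1)/2$ near $S^2$. On $S^2$ we have $v=0$ and $\partial_rv=1$. So for smooth $w$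
$$p(vw)=\int(\partial_rv\cdot w+v\,\partial_rw)\,d\sigma=\sigma(w),\qquad\sigma(vw)=0,\tag{9}$$
and by density (9) holds for all $w\in A(M)$. This is the pattern found above: $v$ vanishes on the support of $\sigma$, but $p$ detects it.

**Infinitely many coordinates.** We take one copy of $M$ for each index $k$. Let $H_0=M^{\mathbb N}=\mathbb T^\infty$, with dual $\Lambda=\bigoplus_{\mathbb N}\mathbb Z^3$, so $A(H_0)=\ell^1(\Lambda)$; its characters are $\chi_n(x)=\prod_j\chi_{n_j}(x_j)$, $n=(n_j)\in\Lambda$. Define $V_k(x)=v(x_k)$, so that $\|V_k\|=\|v\|_{A(M)}$, and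
$$P_k(\chi_n)=b(n_k)\prod_{j\ne k}a(n_j),\qquad e(\chi_n)=\prod_ja(n_j).$$
These are bounded functions on $\Lambda$ (the products are finite because $a(0)=1$), so $P_k,e\in A(H_0)'$; and $e(1)=1$. In words: $P_k$ applies $p$ in the $k$-th coordinate and $\sigma$ in all others; $e$ applies $\sigma$ everywhere.

*Verification of (7).* Let $w=\chi_n$ and expand $v$ in its absolutely convergent Fourier series. If $j=k$, then $V_k\chi_n$ has the factor $v\chi_{n_k}$ in the coordinate $k$, so by (9) $P_k(V_k\chi_n)=p(v\chi_{n_k})\prod_{i\ne k}a(n_i)=\sigma(\chi_{n_k})\prod_{i\ne k}a(n_i)=e(\chi_n)$. If $j\ne k$, then $P_k(V_j\chi_n)$ contains the factor $\sigma(v\chi_{n_j})=0$. By linearity and continuity,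
$$P_k(V_jw)=\delta_{jk}\,e(w)\qquad(w\in A(H_0)).\tag{10}$$

*Uniform summability.* If exactly $r$ of the coordinates $n_j\in\mathbb Z^3$ are nonzero, then only these $k$ contribute to $\sum_k|P_k(\chi_n)|$, because $b(0)=0$; each contributes at most $2q^{r-1}$. So $\sum_k|P_k(\chi_n)|\le2rq^{r-1}\le C_0<\infty$ uniformly in $n$, and hence
$$\sum_k|P_k(w)|\le C_0\|w\|\qquad(w\in A(H_0)).\tag{11}$$

## 7. One element of $A(G\times\mathbb T^\infty)$ outside its own closed ideal

Now Theorem 1(b) follows. Let $G$ fail (P), and take $X_k,u_k$ from Lemma 3. By (11),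
$$X(u\otimes w)=\sum_kP_k(w)\langle X_k,u\rangle$$
is a bounded bilinear form of norm at most $C_0\sup_k\|X_k\|$, so by Lemma 4 it defines a bounded functional $X$ on $A(G\times H_0)$. Let $U=\sum_ju_j\otimes V_j$, which converges absolutely because $\sum\|u_j\|<\infty$ and $\|V_j\|=\|v\|$. For $u\in A(G)$, $w\in A(H_0)$, by (10) and (6),
$$X\bigl((u\otimes w)U\bigr)=\sum_j\sum_kP_k(wV_j)\langle X_k,uu_j\rangle=e(w)\sum_j\langle X_j,uu_j\rangle=0.\tag{12}$$
By density $X(WU)=0$ for all $W\in A(G\times H_0)$. On the other hand $1\in A(H_0)$, and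
$$X(U)=\sum_j\sum_kP_k(V_j)\langle X_k,u_j\rangle=e(1)\sum_j\langle X_j,u_j\rangle=1.\tag{13}$$
So $U\notin\overline{A(G\times H_0)U}$, and no net $(W_\alpha)$ in $A(G\times H_0)$ satisfies $W_\alpha U\to U$. Together with Theorem 1(a), $A(SL(3,\mathbb R)\times\mathbb T^\infty)$ has no a.i. This proves Theorem 1 and answers the question of Section 1 in the negative. $\blacksquare$

## 8. Non-discrete second factors

### 8.1 From (P) to an approximate identity of $A(G\times H)$

Let $G$ have (P) and let $U\in A(G\times H)=A(G)\hat\otimes A(H)$. We first write $U$ so that its $G$-parts form a compact set. Start from $U=\sum u_k\otimes v_k$ with $t_k=\|u_k\|\|v_k\|>0$, $\sum t_k<\infty$. Choose $c_k\to0$, $c_k>0$, with $\sum t_k/c_k<\infty$, and rescale so that $\|u_k\|=c_k$, $\|v_k\|=t_k/c_k$. Then $u_k\to0$ and $\sum\|v_k\|<\infty$.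

Given $\varepsilon>0$, (P) applied to $\{0\}\cup\{u_k\}$ yields $w\in A(G)$ with $\|wu_k-u_k\|\le\varepsilon$ for all $k$, so $\|(w\otimes1)U-U\|\le\varepsilon\sum\|v_k\|$, where $(w\otimes1)U=\sum wu_k\otimes v_k$. Next, $A(H)=L^1(\hat H)$ has a bounded a.i., and $\|(w\otimes z)U-(w\otimes1)U\|\le\sum\|wu_k\|\|zv_k-v_k\|$; along this bounded net in $z$ the right side tends to $0$. So some $z\in A(H)$ makes it at most $\varepsilon$. The same works simultaneously for finitely many elements $U$: use the union of the corresponding compact sets to choose $w$, and then $z$. By the finite-set criterion of Section 2, $A(G\times H)$ has an a.i.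

### 8.2 Transporting the system $(V_k)$ from $\mathbb T^\infty$ to $H$

For the converse we need a substitute for (10) on an arbitrary non-discrete abelian $H$. The idea is to move the system from $H_0=\mathbb T^\infty$ to $H$ through the algebra $C(E_1)\hat\otimes C(E_2)$, where $E_1,E_2\subset H$ are disjoint Cantor sets so thin that characters of $H$ behave on them almost like arbitrary functions. Such sets come from Rudin (*Fourier Analysis on Groups*, Thm. 5.2.2).

**Definition.** A compact set $E\subset H$ is a Kronecker set if every continuous unimodular function on $E$ is a uniform limit on $E$ of characters. It is of type $K_q$ $(q\ge2)$ if every continuous function on $E$ with values in the $q$-th roots of unity is the restriction of a character.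

For example, $\{x\}\subset\mathbb T$ with $x/2\pi$ irrational is a Kronecker set, since the numbers $e^{inx}$ are dense in the circle. In $\prod_{i\ge1}\mathbb Z/2$ the set $\{e_1,\dots,e_m\}$ of the first $m$ unit vectors is of type $K_2$: a function $\epsilon$ with values $\pm1$ is the restriction of $x\mapsto\prod_{\epsilon(e_i)=-1}(-1)^{x_i}$. The quoted theorem gives much larger sets: every non-discrete locally compact abelian $H$ contains a Cantor set $E$ that is either a Kronecker set or of type $K_q$ for some $q\ge2$.

**Lemma 5.** For $H$ non-discrete abelian there are a bounded linear map $\Theta:A(H)\to A(H_0)$, a bounded sequence $(v_k')$ in $A(H)$ and $w_0\in A(H)$ with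
$$\Theta(v_k'w)=V_k\,\Theta(w)\quad(w\in A(H)),\qquad\Theta(w_0)=1.\tag{14}$$

*Proof.* Take $E$ as above, split $E=E_1\sqcup E_2$ into clopen Cantor sets, and let $\mathcal V=C(E_1)\hat\otimes C(E_2)$, a Banach algebra under $(\varphi\otimes\psi)(\varphi'\otimes\psi')=\varphi\varphi'\otimes\psi\psi'$.

**Step 1: the map from $A(H)$ to $\mathcal V$.** Define, for $c\in L^1(\hat H)$,
$$M_H:A(H)\to\mathcal V,\qquad\int c(\chi)\chi\,d\chi\ \mapsto\ \int c(\chi)\,\chi|_{E_1}\otimes\chi|_{E_2}\,d\chi.$$
The topology of $\hat H$ is uniform convergence on compact sets, so $\chi\mapsto\chi|_{E_1}\otimes\chi|_{E_2}$ is norm-continuous, of norm at most $1$; since $c$ vanishes off a $\sigma$-compact set up to a null set, the integral exists. $M_H$ is contractive, and it is a homomorphism because characters multiply in both factors.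

**Step 2: $M_H$ is onto, with control of norms.** Let $\mathcal B$ be the closure in $\mathcal V$ of the image of the unit ball of $A(H)$; it is closed, convex and stable under multiplication by scalars of modulus at most $1$. Taking for $c$ probability densities concentrating at $\chi_0\in\hat H$, we see that $\chi_0|_{E_1}\otimes\chi_0|_{E_2}\in\mathcal B$. We claim that $\mathcal B$ contains a ball around $0$.

*Kronecker case.* Let $\varphi\in C(E_1)$, $\psi\in C(E_2)$ be unimodular. Glued together they form a continuous unimodular function on $E$, a uniform limit of characters; hence $\varphi\otimes\psi\in\mathcal B$. A simple function $\sum c_i1_{A_i}$ over a clopen partition with $|c_i|\le1$ is the average of two unimodular ones, since each $c_i$ is the midpoint of two points of the unit circle. Such simple functions are dense in the unit ball of $C(E_i)$. So $\mathcal B$ contains $\varphi\otimes\psi$ for all $\varphi,\psi$ in the unit balls, and therefore the unit ball of $\mathcal V$.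

*$K_q$ case.* In the same way $\varphi\otimes\psi\in\mathcal B$ for continuous $\varphi,\psi$ with values in the $q$-th roots of unity. Let $\zeta=e^{2\pi i/q}\ne1$. For a clopen set $A$ let $\varphi_A=\zeta$ on $A$ and $1$ off $A$; then $1_A=(1-\varphi_A)/(1-\zeta)$. Expanding, $1_A\otimes1_{A'}\in\frac{4}{|1-\zeta|^2}\mathcal B$ for clopen $A\subset E_1$, $A'\subset E_2$. A simple function $0\le f\le1$ on a clopen partition is a convex combination of $0$ and indicators of clopen sets, and every function in the unit ball of $C(E_i)$ is $f_1-f_2+i(f_3-f_4)$ with $0\le f_m\le1$, each $f_m$ a uniform limit of such simple functions. So $\varphi\otimes\psi\in\frac{64}{|1-\zeta|^2}\mathcal B$ for all $\varphi,\psi$ in the unit balls, and $\frac{64}{|1-\zeta|^2}\mathcal B$ contains the unit ball of $\mathcal V$.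

In both cases there is $\gamma>0$ such that every $\Phi\in\mathcal V$ can be approximated: there is $f_1\in A(H)$ with $\|f_1\|\le\|\Phi\|/\gamma$ and $\|\Phi-M_Hf_1\|\le\frac12\|\Phi\|$. Repeating this with $\Phi-M_Hf_1$, and so on, and summing, we find $f\in A(H)$ with $M_Hf=\Phi$ and $\|f\|\le2\|\Phi\|/\gamma$.

**Step 3: maps between $\mathcal V$ and $A(H_0)$.** Each $E_i$ is homeomorphic to $\{0,1\}^{\mathbb N}$. Split $\mathbb N$ into infinitely many infinite sets and form, over each of them, a binary expansion in one coordinate of $\mathbb T^\infty$; this gives a continuous map of the Cantor set onto $\mathbb T^\infty$ that carries the coin-tossing measure to Haar measure. So there are continuous $\rho_i:E_i\to H_0$ and probability measures $\nu_i$ on $E_i$ with $(\rho_i)_*\nu_i$ equal to Haar measure. Define $\mathcal E_i:C(E_i)\to L^\infty(H_0)$ by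
$$\int(\mathcal E_i\varphi)\,g\,dx=\int\varphi\,(g\circ\rho_i)\,d\nu_i\qquad(g\in L^1(H_0)).$$
The right side is at most $\|\varphi\|_\infty\|g\|_1$, so $\mathcal E_i$ is a contraction. Also $\mathcal E_i1=1$, and replacing $g$ by a product we get $\mathcal E_i(\varphi\cdot g\circ\rho_i)=g\,\mathcal E_i\varphi$ for $g\in C(H_0)$. Let
$$M_0:A(H_0)\to\mathcal V,\quad\chi_n\mapsto(\chi_n\circ\rho_1)\otimes(\chi_n\circ\rho_2);\qquad R:\mathcal V\to A(H_0),\quad R(\varphi\otimes\psi)=\mathcal E_1\varphi*\mathcal E_2\psi.$$
$M_0$ is contractive since $A(H_0)=\ell^1(\Lambda)$. $R$ is contractive since $\|f*g\|_{A(H_0)}=\sum|\hat f\hat g|\le\|f\|_2\|g\|_2$, and $R(1)=1*1=1$. For a character $\chi$ of $H_0$,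
$$\bigl((\chi f)*(\chi g)\bigr)(x)=\int\chi(y)f(y)\,\chi(x-y)g(x-y)\,dy=\chi(x)(f*g)(x).$$
Hence $R(M_0\chi\cdot(\varphi\otimes\psi))=(\chi\,\mathcal E_1\varphi)*(\chi\,\mathcal E_2\psi)=\chi\,R(\varphi\otimes\psi)$, and by linearity and continuity
$$R(M_0f\cdot\Phi)=f\,R(\Phi)\qquad(f\in A(H_0),\ \Phi\in\mathcal V).\tag{15}$$

**Step 4: assembly.** Put $\Theta=R\circ M_H$. Since $\|M_0V_k\|\le\|v\|_{A(M)}$, Step 2 gives a bounded sequence $v_k'\in A(H)$ with $M_Hv_k'=M_0V_k$, and $w_0\in A(H)$ with $M_Hw_0=1$. Then, by (15), $\Theta(v_k'w)=R(M_0V_k\cdot M_Hw)=V_k\,R(M_Hw)=V_k\Theta(w)$, and $\Theta(w_0)=R(1)=1$. $\square$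

### 8.3 From an approximate identity of $A(G\times H)$ to (P)

Suppose that $G$ fails (P). Take $X_k,u_k,X,U$ as in Section 7 and $\Theta,v_k',w_0$ from Lemma 5. By Lemma 4, $X'=X\circ(\mathrm{id}\otimes\Theta)$ is a bounded functional on $A(G\times H)$, and $U'=\sum_ju_j\otimes v_j'w_0$ converges absolutely in $A(G\times H)$. For $u\in A(G)$, $w\in A(H)$, by (14) and (12),
$$X'\bigl((u\otimes w)U'\bigr)=\sum_jX\bigl(uu_j\otimes V_j\Theta(ww_0)\bigr)=X\bigl((u\otimes\Theta(ww_0))U\bigr)=0,$$
and by (13) $X'(U')=\sum_jX\bigl(u_j\otimes V_j\Theta(w_0)\bigr)=\sum_jX(u_j\otimes V_j)=X(U)=1$. So $U'\notin\overline{A(G\times H)U'}$, and $A(G\times H)$ has no a.i. This proves Theorem 2. $\blacksquare$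

### 8.4 Non-abelian $L$ and the groups $SL(n,\mathbb R)$: proof of the Corollary

It suffices to find a non-discrete closed abelian subgroup $B\le L$. Then restriction $A(G\times L)\to A(G\times B)$ is onto by (F6), so an a.i. of $A(G\times L)$ gives one of $A(G\times B)$, and Theorem 2 applies. The results quoted are: every infinite compact group contains an infinite abelian subgroup (Zelmanov, *On periodic compact groups*, Israel J. Math. 77 (1992)), and every connected locally compact group has a compact normal subgroup with Lie quotient (Gleason–Yamabe; Montgomery–Zippin).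

*$L$ totally disconnected.* Then $L$ has a compact open subgroup, which is infinite because $L$ is not discrete. By Zelmanov it contains an infinite abelian subgroup. The closure of this subgroup is infinite, compact and abelian, hence non-discrete.

*$L$ not totally disconnected.* Then the identity component $L_0$ is nontrivial. Take a compact normal subgroup $N$ of $L_0$ with $L_0/N$ a Lie group. If $N$ is infinite, apply Zelmanov to $N$ as before. If $N$ is finite, then $L_0\to L_0/N$ is a covering, so $L_0$ is itself a Lie group, connected and nontrivial, hence of positive dimension. The closure of a nontrivial one-parameter subgroup is a closed abelian subgroup; it is not discrete, because it contains a nonconstant continuous path.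

Now let $\mathcal G$ contain a closed subgroup isomorphic to $SL(3,\mathbb R)\times L$ with $L$ non-discrete. If $A(\mathcal G)$ had an a.i., so would $A(SL(3,\mathbb R)\times L)$ by (F6), and $SL(3,\mathbb R)$ would have (P), contrary to Theorem 1(a). With $L=\mathbb T$ and $L=\mathbb R$ this covers $SL(3,\mathbb R)\times\mathbb T$ and $SL(3,\mathbb R)\times\mathbb R$. For $n\ge4$ the set
$$\{\mathrm{diag}(e^tg,e^{-3t},1,\dots,1):g\in SL(3,\mathbb R),\ t\in\mathbb R\}$$
is a subgroup of $SL(n,\mathbb R)$, since the determinant is $e^{3t}e^{-3t}=1$. The fourth diagonal entry determines $t$ continuously, and then $g$ is determined continuously; so the subgroup is closed and isomorphic to $SL(3,\mathbb R)\times\mathbb R$. $\blacksquare$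

## 9. The approximation property and the factor $SU(2)\times\mathbb T$

### 9.1 Completely bounded multipliers and the AP

A completely bounded multiplier of $A(G)$ is a function $w$ on $G$ for which there is a normal completely bounded map $M_w$ on $VN(G)$ with $M_w\lambda(s)=w(s)\lambda(s)$. The space of these is $M_0A(G)$. For example $1\in M_0A(G)$, with $M_1=\mathrm{id}$. Also $A(G)\subset M_0A(G)$: if $w(s)=\langle\lambda(s)\xi,\eta\rangle$, then by (1) $W^*(1\otimes\lambda(s))W=\lambda(s)\otimes\lambda(s)$, so the map that takes $T$ to $W^*(1\otimes T)W$ and then applies the vector functional of $\xi,\eta$ in the first factor sends $\lambda(s)$ to $w(s)\lambda(s)$. It is normal and completely bounded, of norm at most $\|\xi\|\|\eta\|$.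

Let $Q(G)$ be the predual of $M_0A(G)$. The following results are quoted from Haagerup–Kraus (*Approximation properties for group C\*-algebras and group von Neumann algebras*, Trans. AMS 344 (1994), Section 1).

* (HK0) The AP means that $1$ lies in the $\sigma(M_0A(G),Q(G))$-closure of $A(G)$.
* (HK1) Every $\omega\in Q(G)$ has the form $\omega(w)=\langle(M_w\otimes\mathrm{id})X,U\rangle$, with $X\in C^*_\lambda(G)\otimes_{\min}\mathcal K(\ell^2)$ and $U\in(VN(G)\bar\otimes B(\ell^2))_*$.
* (HK2) Finite products of groups with AP have AP, and amenable groups have AP.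
* (HK3) If $G$ has AP, then $A(G)$ has an a.i.

A compact group illustrates (HK0): there $1\in A(G)$, so the AP holds trivially.

### 9.2 Proof of Theorem 3

**(i)⇒(ii) and (ii)⇒(iii).** If $G$ and $L$ have AP, so does $G\times L$ by (HK2), and then $A(G\times L)$ has an a.i. by (HK3). The compact group $SU(2)\times\mathbb T$ is amenable, so it has AP by (HK2), and (iii) is a case of (ii).

**(iii)⇒(i).** Let $S=SU(2)$. By Theorem 2 with $H=\mathbb T$, the group $G\times S$ has (P). Let $\omega\in Q(G)$ vanish on $A(G)$, and let $X,U$ be as in (HK1). We shall show $\omega(1)=0$. By Hahn–Banach it then follows that $1$ lies in the $\sigma(M_0A(G),Q(G))$-closure of $A(G)$, which is the AP by (HK0). The point of the factor $SU(2)$ is that its irreducible representations supply matrix blocks of every size, so that the matrix-valued functional $U$ can be stored in one element of $A(G\times S)$.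

**Step 1: cut $U$ into finite matrix pieces.** Let $q_n$ be the projection of $\ell^2$ onto the first $n$ coordinates, and $U^{(n)}(T)=U((1\otimes q_n)T(1\otimes q_n))$. Then $U^{(n)}\to U$ in norm: write $U=\sum_i\langle\,\cdot\,\xi_i,\eta_i\rangle$ with $\sum\|\xi_i\|^2,\sum\|\eta_i\|^2<\infty$; the difference has norm at most $\sum_i\bigl(\|\xi_i-(1\otimes q_n)\xi_i\|\|\eta_i\|+\|\xi_i\|\|\eta_i-(1\otimes q_n)\eta_i\|\bigr)$, which tends to $0$ by dominated convergence. Choose $n_1<n_2<\cdots$ such that $U_1=U^{(n_1)}$ and $U_i=U^{(n_i)}-U^{(n_{i-1})}$ $(i\ge2)$ satisfy $\sum\|U_i\|<\infty$; then $U=\sum_iU_i$. Each $U_i$ is unchanged by compression with $1\otimes q_{n_i}$, so it is an element of $(VN(G)\otimes M_{n_i})_*$, with the same norm there.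

**Step 2: store the pieces in $A(G\times S)$.** $S$ has exactly one irreducible representation $\pi_n$ in each dimension $n\ge1$. By Peter–Weyl $VN(S)$ is the $\ell^\infty$-sum of the $M_n$, via $\lambda_S(h)\mapsto(\pi_n(h))_n$. So $VN(G\times S)=VN(G)\bar\otimes VN(S)$ is the $\ell^\infty$-sum of the $VN(G)\otimes M_n$, and its predual $A(G\times S)$ is the $\ell^1$-sum of the spaces $(VN(G)\otimes M_n)_*$. For $w\in A(G)$ the dual of multiplication by $w\otimes1$ is normal and sends $\lambda(s)\otimes\lambda_S(h)$ to $w(s)\lambda(s)\otimes\lambda_S(h)$. So it is $M_w\otimes\mathrm{id}$, and on each block multiplication by $w\otimes1$ acts as the preadjoint of $M_w\otimes\mathrm{id}$. Let $V\in A(G\times S)$ have component $U_i$ in block $n_i$ and $0$ in the other blocks. Write $w\cdot U$ for $(M_w\otimes\mathrm{id})_*U$. Since $M_w\otimes\mathrm{id}$ commutes with compression by $1\otimes q_n$, the functional $w\cdot U_i-U_i$ also lives on $VN(G)\otimes M_{n_i}$, and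
$$\|w\cdot U-U\|\le\sum_i\|w\cdot U_i-U_i\|=\|(w\otimes1)V-V\|.\tag{16}$$

**Step 3: find $w$ by averaging over $S$.** Property (P) gives a function $W$ on $G\times S$; we need one of the form $w\otimes1$. Let $(L_hW)(s,h')=W(s,h^{-1}h')$. By (F3) the set $\{L_hV:h\in S\}$ is compact, so for $\varepsilon>0$ there is $W\in A(G\times S)$ with $\|W\,L_hV-L_hV\|\le\varepsilon$ for all $h\in S$. Put $w(s)=\int_SW(s,h)\,dh$. Since $(L_h^{-1}W)(s,h')=W(s,hh')$, invariance of Haar measure gives $w\otimes1=\int_SL_h^{-1}W\,dh$, a norm-convergent integral in $A(G\times S)$; restricting to $G\times\{1\}$ we see that $w\in A(G)$. As $L_h$ is an isometric automorphism of $A(G\times S)$,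
$$\|(w\otimes1)V-V\|\le\int_S\|(L_h^{-1}W)V-V\|\,dh=\int_S\|W\,L_hV-L_hV\|\,dh\le\varepsilon.$$

**Step 4: evaluate $\omega$.** Since $\omega$ vanishes on $A(G)$ and $M_1=\mathrm{id}$, (16) and Step 3 give
$$|\omega(1)|=|\omega(1)-\omega(w)|=|\langle X,U-w\cdot U\rangle|\le\varepsilon\|X\|.$$
As $\varepsilon>0$ was arbitrary, $\omega(1)=0$. This proves Theorem 3. $\blacksquare$

**Example.** The group $SL(3,\mathbb Z)$ lacks the AP (Lafforgue–de la Salle, Duke Math. J. 160 (2011)). So, by (iii)⇒(i), $A(SL(3,\mathbb Z)\times SU(2)\times\mathbb T)$ has no approximate identity.
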